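\title{Seshadri constants and the interior of the nef cone in higher codimension}

\begin{abstract}
Let $X$ be a projective variety of dimension $n$ over an algebraically closed field, and let $\alpha$ be a nef class dual to $k$-dimensional cycles. The Seshadri constant of $\alpha$ at a point $x$ compares the degree $\alpha\cdot V$ of a $k$-dimensional subvariety $V$ with its multiplicity at $x$. If $\alpha$ lies in the interior of the nef cone, these constants are bounded below by a positive number. We show that the converse fails for a product of two nef divisor classes on the fourth power of an elliptic curve, with $k=2$. We then determine all pairs $(n,k)$ for which the converse holds: it holds on every projective variety of dimension $n$ if $k\in\{0,1,n-1,n\}$, and it fails on some smooth projective variety of dimension $n$ if $2\le k\le n-2$.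
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over an algebraically closed field of arbitrary characteristic. Varieties are integral, subvarieties are closed, and points are closed points.

Let $X$ be a projective variety of dimension $n$ and let $0\le k\le n$. Let $N_k(X)$ be the finite-dimensional real vector space of $k$-dimensional cycles with real coefficients modulo numerical equivalence (recalled in Section~\ref{sec:prelim}), and let $N^k(X)=N_k(X)^\vee$ be its dual, with pairing $\alpha\cdot Z$. The \emph{pseudoeffective cone} $\mathrm{Eff}_k(X)\subset N_k(X)$ is the closure of the convex cone generated by the classes of $k$-dimensional subvarieties. Its dual cone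
\[
\mathrm{Nef}^k(X)=\{\alpha\in N^k(X):\ \alpha\cdot Z\ge0\ \text{ for all } Z\in\mathrm{Eff}_k(X)\}
\]
is the \emph{nef cone}; a class is nef exactly when it is nonnegative on every $k$-dimensional subvariety. Interior always means the strict interior, taken in the vector space $N^k(X)$. For $\alpha\in\mathrm{Nef}^k(X)$ and $x\in X$, the \emph{Seshadri constant} is
\[
\varepsilon(\alpha;x)=\inf\Bigl\{\frac{\alpha\cdot V}{\operatorname{mult}_xV}\ :\ V\subseteq X \text{ a $k$-dimensional subvariety through } x\Bigr\}.
\]

Fix a very ample class $H$ on $X$. By Corollary~\ref{cor:interior} below, a nef class $\alpha$ is interior if and only if it dominates the \emph{degree}: for some $\delta>0$,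
\begin{equation}\label{eq:deg}
\alpha\cdot V\ \ge\ \delta\,H^k\cdot V\qquad\text{for all $k$-dimensional } V .
\end{equation}
A bound $\varepsilon(\alpha;x)\ge\varepsilon>0$ for all $x$ says that $\alpha$ dominates the \emph{multiplicity}:
\begin{equation}\label{eq:mult}
\alpha\cdot V\ \ge\ \varepsilon\operatorname{mult}_xV\qquad\text{for all $k$-dimensional } V \text{ and all } x\in V .
\end{equation}
The degree of a subvariety is at least its multiplicity at any point (Lemma~\ref{lem:mult}), so \eqref{eq:deg} implies \eqref{eq:mult} with $\varepsilon=\delta$. This is the known implication. The following converse is the problem posed in \cite{Fulger}.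

\medskip
\noindent\textbf{Question} (Seshadri criterion)\textbf{.} Let $\alpha\in\mathrm{Nef}^k(X)$, and suppose that there is $\varepsilon>0$ with $\varepsilon(\alpha;x)\ge\varepsilon$ for all $x\in X$. Is $\alpha$ in the interior of $\mathrm{Nef}^k(X)$?
\medskip

When the answer is yes for all such $\alpha$, we say that \emph{the Seshadri criterion holds} for $X$ and $k$.

It holds whenever $N_k(X)$ is a line. Indeed, $H^k$ then spans $N^k(X)$ and is positive on every subvariety, so $\mathrm{Nef}^k(X)$ is the ray through $H^k$, and \eqref{eq:mult} excludes $\alpha=0$. This covers projective space, where every $k$-cycle is rationally equivalent to a multiple of a linear subspace. The bound is needed at all points: on the blow-up of $\mathbb P^2$ at a point, the pullback $L$ of a line has $\varepsilon(L;x)\ge1$ for every $x$ off the exceptional curve (apply Lemma~\ref{lem:mult}(b) in $\mathbb P^2$), but $L$ has degree $0$ on that curve and violates \eqref{eq:deg}.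

For a single $V$ the two inequalities are far apart, since a smooth subvariety can have any degree. One may still guess that \eqref{eq:mult} implies \eqref{eq:deg}. If $\alpha$ is small on subvarieties of large degree, one hopes to move these subvarieties, at a small cost in $\alpha$-degree, until they are very singular at a chosen point; that would contradict \eqref{eq:mult}. This argument does work for divisors. It cannot work in general.

\begin{theorem}\label{thm:A}
Let $E$ be an elliptic curve over an algebraically closed field and $X=E^4$. There are nef real divisor classes $N,M$ on $X$ such that $\alpha=N\cdot M\in\mathrm{Nef}^2(X)$ satisfies $\varepsilon(\alpha;x)\ge\varepsilon$ for all $x\in X$, for some $\varepsilon>0$, but $\alpha$ is not in the interior of $\mathrm{Nef}^2(X)$.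
\end{theorem}

\begin{theorem}\label{thm:B}
Fix an algebraically closed field and integers $0\le k\le n$.
\begin{enumerate}
\item[(1)] If $k\in\{0,1,n-1,n\}$, the Seshadri criterion holds for every projective variety of dimension $n$.
\item[(2)] If $2\le k\le n-2$, it fails for some smooth projective variety of dimension $n$.
\end{enumerate}
\end{theorem}

The counterexample rests on an automorphism $\phi$ of $E^4$ that expands $N$ and contracts $M$ by the same factor. It preserves multiplicities and the class $N\cdot M$, but it does not preserve degrees; so it respects \eqref{eq:mult} and destroys \eqref{eq:deg}. Sections~\ref{sec:S} and~\ref{sec:E4} prove Theorem~\ref{thm:A}, and Section~\ref{sec:all} deduces Theorem~\ref{thm:B}(2) by taking products with $\mathbb P^1$. The cases $k=1$ and $k=n-1$ of Theorem~\ref{thm:B}(1) both rest on counting sections of line bundles and occupy Sections~\ref{sec:count}--\ref{sec:div}. The cases $k=0$ and $k=n$ are already settled: $N_0(X)$ is spanned by the class of a point and $N_n(X)$ by $[X]$, so both are lines.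

\section{Cycles, multiplicities and degrees}\label{sec:prelim}

\subsection*{Numerical equivalence}
We follow \cite[Ch.~19]{Fulton}: a $k$-cycle $Z$ on $X$ is numerically trivial, $Z\equiv0$, if $\deg(P\cap Z)=0$ for every homogeneous polynomial $P$ of weight $k$ in Chern classes of vector bundles on $X$. Thus $N^k(X)$ is spanned by such polynomials, and rationally equivalent cycles have the same class. We use the following facts.
\begin{enumerate}
\item[(N1)] \emph{Pushforward.} For a morphism $p:X'\to X$ of projective varieties and a subvariety $V\subseteq X'$, the cycle $p_*[V]$ is $\deg(V/p(V))\,[p(V)]$ if $\dim p(V)=\dim V$, and $0$ otherwise. By the projection formula $p^*P\cdot Z=P\cdot p_*Z$, the map $p_*$ descends to $N_k$ and sends $\mathrm{Eff}_k(X')$ into $\mathrm{Eff}_k(X)$.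
\item[(N2)] \emph{Smooth varieties.} If $X$ is smooth, $Z\equiv0$ if and only if $\deg(Z\cdot W)=0$ for all cycles $W$ of complementary dimension. Hence $N^k(X)=N_{n-k}(X)$, the intersection product respects $\equiv$, and so does pullback under a morphism $p$ of smooth projective varieties, because $\deg(p^*Z\cdot W)=\deg(Z\cdot p_*W)$.
\item[(N3)] \emph{Divisor classes.} Since $c_1(F)=c_1(\det F)$, the space $N^1(X)$ is spanned by classes of line bundles; \emph{rational} classes are their rational combinations, and they are dense. The \emph{ample} classes, positive real combinations of classes of ample line bundles, form an open cone; nef plus ample is ample; a rational ample class has a positive integer multiple that is the class of a very ample line bundle. A product of $k$ classes in $N^1(X)$ is an element of $N^k(X)$, and by Kleiman's theorem a product of $k$ nef classes is nonnegative on subvarieties, hence lies in $\mathrm{Nef}^k(X)$.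
\end{enumerate}
We write line bundles additively. If $D$ is an effective Cartier divisor on a variety $V$, then $c_1(\mathcal O(D))\cap[V]=[D]$, the cycle associated with $D$.

\subsection*{Multiplicity}
If $(R,\mathfrak m)$ is a Noetherian local ring of dimension $d$, then $\operatorname{length}(R/\mathfrak m^j)$ is a polynomial in $j$ for $j\gg0$, with leading term $e(R)\,j^d/d!$ for a positive integer $e(R)$. For a variety $V\ni x$ put $\operatorname{mult}_xV=e(\mathcal O_{V,x})$; it equals $1$ at smooth points. For a cycle, $\operatorname{mult}_x\sum a_iV_i=\sum_{V_i\ni x}a_i\operatorname{mult}_xV_i$. For a divisor through a smooth point $x$ of a variety, the multiplicity is the order of vanishing at $x$ of a local equation.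

\begin{lemma}\label{lem:mult}
Let $V$ be a projective variety of dimension $d$ and let $x\in V$.
\begin{enumerate}
\item[(a)] If $d\ge1$ and $D$ is an effective Cartier divisor on $V$ through $x$, then $\operatorname{mult}_x[D]\ge\operatorname{mult}_xV$.
\item[(b)] If $A$ is very ample on $V$, then $A^d\cdot V\ge\operatorname{mult}_xV$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $R=\mathcal O_{V,x}$ and let $\psi\in\mathfrak m$ be an equation of $D$. The additivity formula $e(R/\psi)=\sum_{\mathfrak p}\operatorname{length}\bigl((R/\psi)_{\mathfrak p}\bigr)\,e(R/\mathfrak p)$, over the minimal primes of $\psi$, says that $e(R/\psi)=\operatorname{mult}_x[D]$. The ideal generated by $\psi$ in $R/\mathfrak m^j$ is a quotient of $R/\mathfrak m^{j-1}$, since $\psi\,\mathfrak m^{j-1}\subseteq\mathfrak m^j$. Hence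
\[
\operatorname{length}R/(\psi,\mathfrak m^j)\ \ge\ \operatorname{length}R/\mathfrak m^j-\operatorname{length}R/\mathfrak m^{j-1},
\]
and the right side has leading term $e(R)\,j^{d-1}/(d-1)!$. So $e(R/\psi)\ge e(R)$.

(b) This follows from \cite[Cor.~12.4]{Fulton}, or from (a) by induction on $d$: for $d=0$ both sides are $1$, and for $d\ge1$ a hyperplane through $x$ not containing $V$ cuts out a divisor $D$ with $A^d\cdot V=A^{d-1}\cdot[D]\ge\operatorname{mult}_x[D]\ge\operatorname{mult}_xV$.
\end{proof}

\subsection*{The interior of the nef cone}
To identify interior classes we need one of them. The natural candidate is $H^k$. The point is to bound every Chern polynomial by a multiple of $H^k$, uniformly on all subvarieties; compare \cite{FL}.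

\begin{lemma}\label{lem:int}
If $H$ is very ample on $X$, then $H^k$ is in the interior of $\mathrm{Nef}^k(X)$, and $\{Z\in\mathrm{Eff}_k(X):H^k\cdot Z=1\}$ is compact.
\end{lemma}

\begin{proof}
For any vector bundle $F$, a twist $F(m)$ is globally generated, and the Chern classes of $F$ are polynomials in $H=c_1(\mathcal O(1))$ and the Chern classes of $F(m)$. So $N^k(X)$ is spanned by monomials in Chern classes of globally generated bundles; call these \emph{positive monomials}. The Chern classes of a globally generated bundle send effective cycles to classes of effective cycles \cite[Ex.~12.1.7]{Fulton}, so a positive monomial of weight $k$ is nonnegative on every $k$-dimensional $V$.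

Let $F$ be globally generated. For $m\gg0$ there is a surjection $\mathcal O^{\oplus r}\to F^\vee(m)$, whose kernel is a vector bundle. Dualizing and twisting gives an exact sequence $0\to F\to\mathcal O(m)^{\oplus r}\to Q\to0$, where the bundle $Q$ is globally generated as a quotient of $\mathcal O(m)^{\oplus r}$. In degree $i$, the identity $c(F)c(Q)=(1+mH)^r$ reads
\[
\sum_{a+b=i}c_a(F)\,c_b(Q)=\binom ri m^iH^i .
\]
Multiply by a positive monomial $P'$ of weight $k-i$ and evaluate on $V$. Every term on the left is nonnegative, so $0\le c_i(F)P'\cdot V\le\binom rim^i\,H^iP'\cdot V$. Replacing the factors of a positive monomial $P$ one at a time by powers of $H$, we obtain $0\le P\cdot V\le C_P\,H^k\cdot V$ with $C_P$ independent of $V$.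

Choose a basis $P_1,\dots,P_\rho$ of $N^k(X)$ consisting of positive monomials, and let $\|Z\|=\max_j|P_j\cdot Z|$, a norm on $N_k(X)$. Then $\|[V]\|\le C\,H^k\cdot V$ for all $V$, with $C=\max_jC_{P_j}$. By the triangle inequality and continuity, $\|Z\|\le C\,H^k\cdot Z$ for all $Z\in\mathrm{Eff}_k(X)$. The set in the statement is therefore closed and bounded. If $\beta=\sum b_jP_j$ with $\sum|b_j|\le1/C$, then $|\beta\cdot Z|\le H^k\cdot Z$ on $\mathrm{Eff}_k(X)$, so $H^k+\beta$ is nef.
\end{proof}

\begin{corollary}\label{cor:interior}
Let $H$ be very ample and $\alpha\in\mathrm{Nef}^k(X)$. Then $\alpha$ is interior if and only if \eqref{eq:deg} holds for some $\delta>0$. In particular, $\alpha$ is not interior if some $Z\in\mathrm{Eff}_k(X)$ has $\alpha\cdot Z=0$ and $H^k\cdot Z>0$.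
\end{corollary}

\begin{proof}
Condition \eqref{eq:deg} says that $\alpha-\delta H^k$ is nef. If $\alpha$ is interior, this holds for small $\delta$. Conversely, $\alpha=\delta H^k+(\alpha-\delta H^k)$ is the sum of an interior point and a point of the convex cone $\mathrm{Nef}^k(X)$, and such a sum is interior. For the last claim, $(\alpha-\delta H^k)\cdot Z<0$ for every $\delta>0$.
\end{proof}

\section{An expanding and a contracting class on $E\times E$}\label{sec:S}

Let $E$ be an elliptic curve with origin $0$ and let $S=E\times E$. We want an automorphism of $S$ with nef eigenvectors in $N^1(S)$. Integer matrices act on $S$, so we use divisor classes on which this action is explicit.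

For $a,b\in\mathbb Z$ let $u_{a,b}:S\to E$, $(p,q)\mapsto ap+bq$, and let $D_{a,b}\in N^1(S)$ be the class of $u_{a,b}^*\mathcal O_E(0)$, where $\mathcal O_E(0)$ is the line bundle of the origin. It is nef, as a pullback of an ample bundle. By the theorem of the cube, for a line bundle $L$ on $E$ the map $(u,v)\mapsto(u+v)^*L-u^*L-v^*L$ is bilinear in homomorphisms $u,v:S\to E$; if $L$ is symmetric, $(-1)^*L\cong L$, then also $(mu)^*L=m^2u^*L$. The bundle $\mathcal O_E(0)$ is symmetric, so
\begin{equation}\label{eq:D}
D_{a,b}=a^2e_1+b^2e_2+ab\,\gamma,\qquad e_1=D_{1,0},\quad e_2=D_{0,1},\quad\gamma=D_{1,1}-e_1-e_2 .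
\end{equation}
The classes $e_1,e_2,D_{1,1}$ are those of the curves $\{0\}\times E$, $E\times\{0\}$ and $\{(p,-p)\}$. Each is a fiber of a map to $E$, so its square is $0$, and any two meet transversally at the single point $(0,0)$. Hence $e_1e_2=1$, $\gamma e_1=\gamma e_2=1-0-1=0$, and $\gamma^2=\gamma D_{1,1}=0-1-1=-2$.

Define $D_{a,b}$ for real $a,b$ by \eqref{eq:D}. Then
\begin{equation}\label{eq:det}
D_{a,b}\cdot D_{c,d}=a^2d^2+b^2c^2-2abcd=(ad-bc)^2 .
\end{equation}
Since $D_{ma,mb}=m^2D_{a,b}$, the class $D_{a,b}$ is nef for rational $(a,b)$, and by continuity for all real $(a,b)$.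

Let $\sigma(p,q)=(2p+q,\,p+q)$; its matrix has determinant $1$, so $\sigma$ is an automorphism of $S$. From $u_{a,b}\circ\sigma=u_{2a+b,\,a+b}$ we get $\sigma^*D_{a,b}=D_{2a+b,\,a+b}$ for integers $a,b$. Both sides are polynomials in $(a,b)$ with values in $N^1(S)$, so the identity holds for real $a,b$. The eigenvectors of $(a,b)\mapsto(2a+b,a+b)$ thus give nef eigenclasses. Let $\tau=\frac{1+\sqrt5}2$, so that $\tau^2=\tau+1$, $\tau^3=2\tau+1$, $\tau^{-1}=\tau-1$ and $\tau^{-2}=2-\tau$. Then $(\tau,1)\mapsto(2\tau+1,\tau+1)=\tau^2(\tau,1)$ and $(1,-\tau)\mapsto(2-\tau,1-\tau)=\tau^{-2}(1,-\tau)$. Put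
\[
\theta_+=D_{\tau,1},\qquad\theta_-=D_{1,-\tau},\qquad\Lambda=\tau^4>1,\qquad\kappa=\tau^2+1 .
\]
By \eqref{eq:D} and \eqref{eq:det}, these nef classes satisfy
\begin{equation}\label{eq:theta}
\sigma^*\theta_\pm=\Lambda^{\pm1}\theta_\pm,\qquad\theta_\pm^2=0,\qquad\theta_+\theta_-=\kappa^2,\qquad\theta_++\theta_-=\kappa\,(e_1+e_2).
\end{equation}

\begin{example}\label{ex:curves}
For $j\in\mathbb Z$ let $C_j=\sigma^{-j}(\{0\}\times E)$, a smooth curve through the origin with class $(\sigma^j)^*e_1$; thus $C_0,C_1,C_2$ have classes $D_{1,0},D_{2,1},D_{5,3}$. By \eqref{eq:det}, $\theta_+e_1=1$ and $\theta_-e_1=\tau^2$. Since $\sigma$ preserves intersection numbers,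
\[
\theta_+\cdot C_j=(\sigma^{-j})^*\theta_+\cdot e_1=\Lambda^{-j},\qquad\theta_-\cdot C_j=\tau^2\Lambda^{j}.
\]
So each of $\theta_\pm$ has Seshadri constant $0$ at the origin, while the product of the two degrees is the constant $\tau^2$. Writing $(1,0)=\kappa^{-1}\bigl(\tau(\tau,1)+(1,-\tau)\bigr)$ and applying the matrix $j$ times, we also find $\Lambda^{-j}[C_j]\to(\tau/\kappa)^2\,\theta_+$ as $j\to\infty$.
\end{example}

The example suggests looking for a $\sigma$-invariant nef class, which would be constant on the $C_j$ while their degrees grow. In $N^1(S)$ there is none except $0$. An invariant class $\xi$ has $\xi\theta_\pm=\Lambda^{\pm1}\xi\theta_\pm$, so it is orthogonal to the ample class $\theta_++\theta_-$, and the Hodge index theorem gives $\xi^2<0$ or $\xi=0$. The product $\theta_+\theta_-$ is invariant and nef, but it lies in the line $N^2(S)$, where it is interior. We need more room.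

\section{The counterexample on $E^4$}\label{sec:E4}

Let $X=S\times S=E^4$ with projections $p_1,p_2$ to $S$, and put
\[
\phi=\sigma\times\sigma,\qquad N=p_1^*\theta_++p_2^*\theta_+,\qquad M=p_1^*\theta_-+p_2^*\theta_-,\qquad\alpha=N\cdot M .
\]
The classes $N,M$ are nef, so $\alpha\in\mathrm{Nef}^2(X)$, and $\phi^*N=\Lambda N$, $\phi^*M=\Lambda^{-1}M$. Let $e_1,\dots,e_4$ now denote the pullbacks of the class of the origin from the four factors. The class $A=3\sum e_i$ is very ample, by the Segre embedding of four plane cubics, and \eqref{eq:theta} gives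
\begin{equation}\label{eq:sum}
N+M=\tfrac\kappa3A .
\end{equation}
The zero-cycle classes $\theta_\pm^2$ on $S$ have degree $0$, so $(p_i^*\theta_\pm)^2\equiv0$ by (N2). Therefore
\begin{equation}\label{eq:NM}
N^2=2\,p_1^*\theta_+\,p_2^*\theta_+,\qquad M^2=2\,p_1^*\theta_-\,p_2^*\theta_-,\qquad N^3\equiv0,\qquad N^2M^2=4\kappa^4 .
\end{equation}
Two copies of $S$ are taken so that $N^2$ is nonzero while $N^3$ vanishes.

\begin{example}\label{ex:surfaces}
Let $V_j=C_j\times C_j=\phi^{-j}(C_0\times C_0)$, a smooth surface. On a product of curves $C\times C'$ we have $p_1^*\xi\,p_2^*\xi'=(\xi\cdot C)(\xi'\cdot C')$, while two classes pulled back from the same factor have product $0$. Example~\ref{ex:curves} gives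
\[
N^2\cdot V_j=2\Lambda^{-2j},\qquad NM\cdot V_j=2\tau^2,\qquad M^2\cdot V_j=2\tau^4\Lambda^{2j}.
\]
The ratio $\alpha\cdot V_j/\operatorname{mult}_xV_j=2\tau^2$ is constant, whereas $(N+M)^2\cdot V_j$ is unbounded. So \eqref{eq:deg} fails along the $V_j$ and \eqref{eq:mult} does not. The normalized classes $\Lambda^{-2j}[V_j]$ converge to $\frac12(\tau/\kappa)^4N^2$, which is therefore the direction in which $\alpha$ degenerates.
\end{example}

\begin{proposition}\label{prop:boundary}
The class $Z=N^2$ lies in $\mathrm{Eff}_2(X)$ and satisfies $\alpha\cdot Z=0$ and $A^2\cdot Z>0$. Hence $\alpha$ is not in the interior of $\mathrm{Nef}^2(X)$.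
\end{proposition}

\begin{proof}
The nef class $N$ is a limit of rational ample classes, and the square of such a class is a positive multiple of the class of an intersection of two hyperplane sections. So $Z\in\mathrm{Eff}_2(X)$. By \eqref{eq:NM}, $\alpha\cdot Z=N^3M=0$ and $(N+M)^2\cdot Z=N^4+2N^3M+N^2M^2=4\kappa^4>0$. Now use \eqref{eq:sum} and Corollary~\ref{cor:interior}.
\end{proof}

It remains to prove \eqref{eq:mult} for all surfaces, not only for the $V_j$. The only lower bound available is Lemma~\ref{lem:mult}(b), which concerns squares of ample classes, and $\alpha$ dominates no such square. The way out is to use a whole family of ample classes,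
\[
H_s=sN+s^{-1}M\qquad(s>0),
\]
and to let $s$ depend on the surface. The family is unbounded in $N^1(X)$ and approaches the boundary rays through $N$ and $M$, but $\phi^*H_s=H_{\Lambda s}$, so modulo $\phi$ it is compact. This makes the multiplicity bound uniform in $s$.

\begin{lemma}\label{lem:Hs}
Let $\eta=\kappa/(3\Lambda)$. Then $H_s^2\cdot V\ge\eta^2\operatorname{mult}_xV$ for every $s>0$, every surface $V\subset X$ and every $x\in V$.
\end{lemma}

\begin{proof}
First let $r\in[1,\Lambda]$. By \eqref{eq:sum}, $\eta A=\Lambda^{-1}(N+M)$, so
\[
H_r-\eta A=(r-\Lambda^{-1})N+(r^{-1}-\Lambda^{-1})M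
\]
has nonnegative coefficients and is nef. For a surface $W\ni y$ we get $(H_r^2-\eta^2A^2)\cdot W=(H_r-\eta A)(H_r+\eta A)\cdot W\ge0$, and Lemma~\ref{lem:mult}(b) gives $H_r^2\cdot W\ge\eta^2\operatorname{mult}_yW$. For arbitrary $s$ write $s=\Lambda^jr$ with $j\in\mathbb Z$ and $r\in[1,\Lambda]$. Then $H_s=(\phi^j)^*H_r$, and
\[
H_s^2\cdot V=H_r^2\cdot\phi^j(V)\ \ge\ \eta^2\operatorname{mult}_{\phi^j(x)}\phi^j(V)=\eta^2\operatorname{mult}_xV.\qedhere
\]
\end{proof}

In $H_s^2=s^2N^2+2NM+s^{-2}M^2$ the middle term is $2\alpha$. For the best choice of $s$ the outer terms are controlled by the middle one; this is where $\dim V=2$ enters.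

\begin{lemma}\label{lem:hodge}
For nef classes $N,M$ and a surface $V$, we have $NM\cdot V\ge\sqrt{(N^2\cdot V)(M^2\cdot V)}$.
\end{lemma}

\begin{proof}
All three numbers are nonnegative, so we may assume $N^2\cdot V>0$. Pull $N,M$ back to classes $N',M'$ on a resolution $V'\to V$, which exists in all characteristics (Abhyankar, Lipman); the intersection numbers are unchanged by (N1). By the Hodge index theorem the intersection form on $N^1(V')$ has signature $(1,\rho-1)$, so it is negative definite on the orthogonal complement of $N'$. Write $M'=\lambda N'+M''$ with $N'M''=0$. Then $M'^2=\lambda^2N'^2+M''^2\le\lambda^2N'^2$, whence $N'^2M'^2\le(\lambda N'^2)^2=(N'M')^2$.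
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The class $\alpha$ is nef and not interior by Proposition~\ref{prop:boundary}. Let $V\ni x$ be a surface, and put $a=N^2\cdot V\ge0$ and $b=M^2\cdot V\ge0$. Lemma~\ref{lem:Hs} says that $s^2a+2\,\alpha\cdot V+s^{-2}b\ge\eta^2\operatorname{mult}_xV$ for all $s>0$. The infimum of $s^2a+s^{-2}b$ over $s>0$ is $2\sqrt{ab}$: take $s^4=b/a$ if $ab>0$, and let $s\to0$ or $s\to\infty$ otherwise. With Lemma~\ref{lem:hodge},
\[
4\,\alpha\cdot V\ \ge\ 2\,\alpha\cdot V+2\sqrt{ab}\ \ge\ \eta^2\operatorname{mult}_xV .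
\]
Thus $\varepsilon(\alpha;x)\ge\eta^2/4>0$ for all $x\in X$.
\end{proof}

\section{Counterexamples for $2\le k\le n-2$}\label{sec:all}

We propagate the example by multiplying with $\mathbb P^1$. To make the induction run, we record what must be carried along. A \emph{witness of type $(m,k)$}, with $k\ge1$, consists of a smooth projective variety $Y$ of dimension $m$, a very ample class $A$, and classes $\alpha\in N^k(Y)$, $Z\in\mathrm{Eff}_k(Y)$ such that
\begin{enumerate}
\item[(W1)] $\alpha$ is a nonnegative combination of products of nef divisor classes;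
\item[(W2)] for some $\varepsilon>0$, $\alpha\cdot V\ge\varepsilon\operatorname{mult}_yV$ for all $k$-dimensional $V\ni y$;
\item[(W3)] $\alpha\cdot Z=0$ and $A^k\cdot Z>0$.
\end{enumerate}
By (N3) and Corollary~\ref{cor:interior}, the Seshadri criterion then fails for $Y$ and $k$. Section~\ref{sec:E4} provides a witness of type $(4,2)$. Condition (W1) is stronger than nefness; it guarantees that pullbacks of $\alpha$ and products of $\alpha$ with nef divisor classes are again nef.

\begin{proposition}\label{prop:P1}
If $Y$ carries a witness of type $(m,k)$, then $X=Y\times\mathbb P^1$ carries witnesses of types $(m+1,k)$ and $(m+1,k+1)$.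
\end{proposition}

\begin{proof}
Let $\mathrm{pr}:X\to Y$ be the projection, write pullbacks from $Y$ with the same letter, and let $h$ be the class of a fiber $Y_t=Y\times\{t\}$. Then $h$ is nef, $h|_{Y_t}=0$, $h^2=0$, and $A'=A+h$ is very ample. Let $V\subseteq X$ be a subvariety of positive dimension and $x\in V\cap Y_t$. Either $V\subseteq Y_t\cong Y$, or $V\cap Y_t$ is an effective Cartier divisor on $V$ through $x$; in the second case $h\cdot[V]=[V\cap Y_t]$ is an effective cycle on $Y_t\cong Y$ with multiplicity at least $\operatorname{mult}_xV$ at $x$, by Lemma~\ref{lem:mult}(a).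

\emph{Type $(m+1,k)$.} The pullback of $\alpha$ handles subvarieties of the fibers, but it vanishes on $V_0\times\mathbb P^1$ with $\dim V_0=k-1$. We add a term that sees these and vanishes on the fibers: $\alpha'=\alpha+hA^{k-1}$. Let $Z'=i_*Z$ for an inclusion $i:Y\to X$ of a fiber; it is pseudoeffective by (N1). Since $i^*h=0$, we have $\alpha'\cdot Z'=\alpha\cdot Z=0$ and $A'^k\cdot Z'=A^k\cdot Z>0$. Let $\dim V=k$. If $V\subseteq Y_t$, then $\alpha'\cdot V=\alpha\cdot V\ge\varepsilon\operatorname{mult}_xV$. Otherwise, Lemma~\ref{lem:mult}(b) applied to each component of $V\cap Y_t$ gives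
\[
\alpha'\cdot V\ge A^{k-1}\cdot[V\cap Y_t]\ge\operatorname{mult}_x[V\cap Y_t]\ge\operatorname{mult}_xV .
\]

\emph{Type $(m+1,k+1)$.} Now $h\alpha$ has the right weight and handles subvarieties not contained in a fiber, but it vanishes on the others. Take $\alpha'=h\alpha+A^{k+1}$ and $Z'=\mathrm{pr}^*Z$. The pullback is defined on numerical classes by (N2) and sends $[W]$ to $[W\times\mathbb P^1]$, so $Z'\in\mathrm{Eff}_{k+1}(X)$, $\mathrm{pr}_*Z'=0$, and $h\cdot Z'=i_*Z$. Hence $A^{k+1}\cdot Z'=0$ and $\alpha'\cdot Z'=\alpha\cdot Z=0$. From $A'^{k+1}=A^{k+1}+(k+1)hA^k$ we get $A'^{k+1}\cdot Z'=(k+1)A^k\cdot Z>0$. Let $\dim V=k+1$. If $V\subseteq Y_t$, then $\alpha'\cdot V=A^{k+1}\cdot V\ge\operatorname{mult}_xV$ by Lemma~\ref{lem:mult}(b). Otherwise, (W2) on the components of $V\cap Y_t$ through $x$ and nefness on the others give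
\[
\alpha'\cdot V\ge\alpha\cdot[V\cap Y_t]\ge\varepsilon\operatorname{mult}_x[V\cap Y_t]\ge\varepsilon\operatorname{mult}_xV .
\]
In both cases (W1) holds by construction and (W2) holds with $\min(\varepsilon,1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Start from type $(4,2)$. Applying the second construction $k-2$ times gives type $(k+2,k)$, and applying the first $n-k-2$ times gives type $(n,k)$.
\end{proof}

\section{Counting sections}\label{sec:count}

For $k=1$ the class $\alpha$ is a divisor class, and for $k=n-1$ the subvarieties $V$ are divisors. In both cases we can produce effective divisors by estimating dimensions of spaces of sections. For a line bundle $L$ on a projective variety $W$ of dimension $d\ge1$, the \emph{volume} is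
\[
\operatorname{vol}(L)=\limsup_{m\to\infty}\frac{h^0(W,mL)}{m^d/d!}.
\]
For a $\mathbb Q$-divisor $B$ on a smooth projective variety we use the same formula, with $m$ running over the integers for which $mB$ is integral. Restricting to multiples of $a$ gives $\operatorname{vol}(B)\ge a^{-d}\operatorname{vol}(aB)$ for positive integers $a$, for line bundles and $\mathbb Q$-divisors alike. We write $B\sim_{\mathbb Q}B'$ if $mB$ and $mB'$ are integral and linearly equivalent for some $m>0$.

Part (a) of the next lemma is the estimate behind Siu's criterion \cite[Thm.~2.2.15]{Laz}; we include the proof to show that it does not depend on the characteristic.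

\begin{lemma}\label{lem:siu}
Let $W$ be a projective variety of dimension $d\ge1$.
\begin{enumerate}
\item[(a)] If $D$ and $D'$ are very ample line bundles, then $\operatorname{vol}(D-D')\ge D^d-d\,D^{d-1}D'$.
\item[(b)] If $L$ is a nef line bundle, then $\operatorname{vol}(L)\ge L^d$.
\item[(c)] Let $W$ be smooth, $y\in W$, and $B$ a $\mathbb Q$-divisor with $\operatorname{vol}(B)>c^d$ for a real $c>0$. Then there is an effective $B'\sim_{\mathbb Q}B$ with $\operatorname{mult}_yB'\ge c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T$ be the zero scheme of a nonzero section of $D'$, and let $s'$ be a section of $D'$ that vanishes at none of the finitely many associated points of $T$. Multiplication by $s'^j$ embeds $\mathcal O_T(mD-jD')$ in $\mathcal O_T(mD)$. The sequences $0\to\mathcal O(mD-(j+1)D')\to\mathcal O(mD-jD')\to\mathcal O_T(mD-jD')\to0$ for $0\le j<m$ therefore give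
\[
h^0(W,mD-mD')\ \ge\ h^0(W,mD)-m\,h^0(T,mD).
\]
For $m\gg0$ the terms on the right are Hilbert polynomials, with leading terms $D^d\,m^d/d!$ and $D^{d-1}D'\,m^{d-1}/(d-1)!$.

(b) Let $H$ be ample and $\delta=1/b$ with $b$ a positive integer. For a suitable multiple $a$ of $b$, both $D=a(L+\delta H)$ and $D'=a\delta H$ are very ample, and $D-D'=aL$. By (a), $\operatorname{vol}(L)\ge a^{-d}\operatorname{vol}(aL)\ge(L+\delta H)^d-d\,\delta\,(L+\delta H)^{d-1}H$. Let $\delta\to0$.

(c) Vanishing to order at least $q$ at $y$ imposes at most $\operatorname{length}(\mathcal O_{W,y}/\mathfrak m^q)=\binom{q+d-1}d$ linear conditions on sections. For $q=\lceil mc\rceil$ this is $c^dm^d/d!+O(m^{d-1})$, which is less than $h^0(W,mB)$ for some large $m$. Take $B'=\frac1m\operatorname{div}(s)$ for a nonzero section $s$ satisfying the conditions.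
\end{proof}

\section{The case $k=1$}\label{sec:curves}

Let $n\ge1$, let $H$ be very ample on $X$, and let $\alpha\in\mathrm{Nef}^1(X)$ satisfy $\alpha\cdot C\ge\varepsilon\operatorname{mult}_xC$ for all curves $C\ni x$. The hypothesis concerns curves only. Blowing up a point turns it into the nefness of a divisor class, and Kleiman's theorem then gives information on subvarieties of every dimension.

\begin{lemma}\label{lem:top}
For every subvariety $W\subseteq X$ of dimension $d\ge1$ we have $\alpha^d\cdot W\ge\varepsilon^d$.
\end{lemma}

\begin{proof}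
For $d=1$ this is the hypothesis. Let $d\ge2$, and let $\pi:W'\to W$ be the blow-up of a smooth point $x\in W$, with exceptional divisor $F\cong\mathbb P^{d-1}$ and $\mathcal O(-F)|_F=\mathcal O(1)$. We claim that $\pi^*\alpha-\varepsilon F$ is nef. A curve $C'\not\subseteq F$ is the strict transform of a curve $C\subseteq W$, with $\pi^*\alpha\cdot C'=\alpha\cdot C$ and $F\cdot C'=\operatorname{mult}_xC$ (which is $0$ if $x\notin C$); so the class is nonnegative on $C'$. On a curve in $F$, the class $\pi^*\alpha$ vanishes and $-F$ is positive. By Kleiman's theorem, $(\pi^*\alpha-\varepsilon F)^d\ge0$. The mixed terms vanish because $\pi^*\alpha|_F=0$, and $F^d=(F|_F)^{d-1}=(-1)^{d-1}$. Hence $0\le\alpha^d\cdot W-\varepsilon^d$.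
\end{proof}

Positivity of $\alpha^d\cdot W$ lets us write $\alpha-\delta H$ on $W$ as an effective divisor plus an ample class. This gives \eqref{eq:deg} for the curves outside that divisor. The curves inside it lie in finitely many subvarieties of smaller dimension, which is why Lemma~\ref{lem:top} is needed for all $W$, and hence the hypothesis at all points.

\begin{lemma}\label{lem:ind}
For every subvariety $W\subseteq X$ of dimension $d\ge1$ there is $\delta_W>0$ with $\alpha\cdot C\ge\delta_WH\cdot C$ for all curves $C\subseteq W$.
\end{lemma}

\begin{proof}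
We use induction on $d$. For $d=1$ take $\delta_W=\varepsilon/(H\cdot W)$. Let $d\ge2$ and restrict all classes to $W$. Since $\alpha^d>0$, there is a rational $\delta>0$ with $\alpha^d>d\,\alpha^{d-1}(2\delta H)$. The class $\alpha$ may be irrational and is not known to be ample, so we perturb it. Choose an ample class $\rho\in N^1(W)$ such that $\beta=\alpha+\rho$ is rational, and so small that $\delta H-\rho$ is ample and $\beta^d>d\,\beta^{d-1}(2\delta H)$; this is possible since rational classes are dense, the ample cone is open, and both conditions hold near $\rho=0$. The class $\beta$ is ample. Choose a positive integer $a$ such that $a\beta$ and $2a\delta H$ are classes of very ample line bundles $D$ and $D'$. By Lemma~\ref{lem:siu}(a), $\operatorname{vol}(D-D')>0$, so some $m(D-D')$ has a nonzero section, with zero divisor $G$. In $N^1(W)$,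
\[
\alpha-\delta H=(\beta-2\delta H)+(\delta H-\rho)=\tfrac1{ma}G+(\delta H-\rho).
\]
If $C\not\subseteq\operatorname{Supp}G$, both terms are nonnegative on $C$, so $\alpha\cdot C\ge\delta H\cdot C$. Otherwise $C$ lies in one of the finitely many components $W_1,\dots,W_l$ of $\operatorname{Supp}G$, which have dimension $d-1$. Take $\delta_W=\min(\delta,\delta_{W_1},\dots,\delta_{W_l})$.
\end{proof}

For $W=X$ this is \eqref{eq:deg}, so $\alpha$ is interior by Corollary~\ref{cor:interior}. This proves Theorem~\ref{thm:B}(1) for $k=1$.

\section{The case $k=n-1$}\label{sec:div}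

If $n=1$ this is the case $k=0$, so let $n\ge2$. Let $H$ be very ample on $X$, and let $\alpha\in\mathrm{Nef}^{n-1}(X)$ satisfy \eqref{eq:mult}. We call an $(n-1)$-dimensional subvariety a prime divisor. Suppose that $\alpha$ is not interior. By Corollary~\ref{cor:interior}, for each $i\ge1$ there is a prime divisor $G_i\subset X$ with
\begin{equation}\label{eq:Gi}
\alpha\cdot G_i<\tfrac1i\,d_i,\qquad d_i=H^{n-1}\cdot G_i .
\end{equation}
By \eqref{eq:mult} at any point of $G_i$, we have $\alpha\cdot G_i\ge\varepsilon$, so $d_i>i\varepsilon\to\infty$ and infinitely many different divisors occur. We pass to a subsequence of pairwise distinct $G_i$; after reindexing, \eqref{eq:Gi} still holds, because the indices only decrease. The same remark applies to later subsequences.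

\subsection*{The model case: a smooth surface}
Let $X$ be smooth with $n=2$. By Lemma~\ref{lem:int}, a subsequence of the classes $G_i/d_i$ converges to some $g$ with $H\cdot g=1$, and $\alpha\cdot g=0$ by \eqref{eq:Gi}. The class $g$ is nef, since $G_i\cdot C\ge0$ for a curve $C\ne G_i$ and the $G_i$ are distinct. For $t>0$ the class $g+tH$ is ample with $(g+tH)^2\ge2t>t$. By Lemma~\ref{lem:siu}(b),(c), every rational class $\beta$ close to $g+tH$ is represented by an effective $\mathbb Q$-divisor of multiplicity at least $\sqrt t$ at a given point. Then \eqref{eq:mult} gives $\varepsilon\sqrt t\le\alpha\cdot\beta$, and letting $\beta\to g+tH$ gives $\varepsilon\sqrt t\le t\,\alpha\cdot H$, which is false for small $t$. A perturbation costing $t$ in $\alpha$-degree buys multiplicity $\sqrt t$.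

Two things change in general. If $X$ is singular, the $G_i$ need not be Cartier; we pass to a smooth variety mapping onto $X$. If $n\ge3$, two distinct prime divisors can contain a common curve, and the argument for the nefness of $g$ breaks down. What survives is that distinct $G_i$ share no component, and this suffices for a volume bound of order $t^{n-1}$.

\subsection*{The volume of a class without fixed divisor}

\begin{lemma}\label{lem:vol}
Let $Y$ be smooth projective of dimension $n\ge2$, let $B$ be a $\mathbb Q$-divisor, let $D_1\sim_{\mathbb Q}D_2\sim_{\mathbb Q}B$ be effective without common components, and let $A$ be an ample $\mathbb Q$-divisor. Then $\operatorname{vol}(B+A)\ge n\,B\cdot A^{n-1}$.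
\end{lemma}

\begin{proof}
If $B$ were nef, this would be one term in the expansion of $(B+A)^n$. We resolve the pencil spanned by $D_1,D_2$ to replace $B$ by a nef class with the same degree against $A^{n-1}$. Choose $a>0$ with $aA,aB,aD_1,aD_2$ integral and $aD_1\sim aD_2\sim aB$. Let $s_1,s_2$ be sections of $L=\mathcal O(aB)$ with divisors $aD_1,aD_2$, and let $I$ be the image of $(s_1,s_2):L^{-1}\oplus L^{-1}\to\mathcal O_Y$. The ideal $I$ is cosupported on $\operatorname{Supp}D_1\cap\operatorname{Supp}D_2$, which has codimension at least $2$. Let $\nu:\tilde Y\to Y$ be the blow-up of $I$, a birational morphism from a projective variety, and write $I\cdot\mathcal O_{\tilde Y}=\mathcal O(-F)$ with $F$ an effective Cartier divisor. Twisting the surjection $\nu^*L^{-1}\oplus\nu^*L^{-1}\to\mathcal O(-F)$ by $\nu^*L$ shows that $P=\nu^*L-F$ is globally generated, hence nef.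

Since $Y$ is normal, $\nu_*\mathcal O_{\tilde Y}=\mathcal O_Y$, so pulling back does not change $h^0$. Multiplying by the section that defines $mF$ gives, for every $m\ge1$,
\[
h^0\bigl(Y,m(aB+aA)\bigr)=h^0\bigl(\tilde Y,m(P+F+a\nu^*A)\bigr)\ge h^0\bigl(\tilde Y,m(P+a\nu^*A)\bigr).
\]
By Lemma~\ref{lem:siu}(b) and Kleiman's theorem,
\[
a^n\operatorname{vol}(B+A)\ \ge\ \operatorname{vol}(aB+aA)\ \ge\ (P+a\nu^*A)^n\ \ge\ n\,a^{n-1}\,P\cdot(\nu^*A)^{n-1}.
\]
Finally, $\nu$ maps the support of $F$ into a set of dimension at most $n-2$, so $\nu_*[F]=0$ and $P\cdot(\nu^*A)^{n-1}=aB\cdot A^{n-1}-\nu_*[F]\cdot A^{n-1}=aB\cdot A^{n-1}$.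
\end{proof}

\begin{remark}
The lemma fails for a divisor that does not move. On the blow-up of $\mathbb P^2$ at a point, with exceptional curve $B$ and line class $L$, take $A=t(2L-B)$ with $t<\frac12$ rational. The sections of multiples of $B+A=2tL+(1-t)B$ are those of $2tL$, so $\operatorname{vol}(B+A)=4t^2<2t=2\,B\cdot A$. This is why the $G_i$ must be distinct.
\end{remark}

\subsection*{Passing to a smooth variety}
By \cite[Thm.~4.1]{dJ} there is a surjective, generically finite, generically \'etale morphism $f:X'\to X$ with $X'$ a smooth projective variety; this replaces resolution of singularities in arbitrary characteristic. Let $A'$ be a very ample divisor on $X'$ with $A'-f^*H$ nef; a large multiple of an ample divisor will do. Let $G_i'$ be a component of $f^{-1}(G_i)$ that maps onto $G_i$. It has dimension at least $n-1$ and is not $X'$, so it is a prime divisor, and $f_*G_i'=e_iG_i$ with an integer $e_i\ge1$. The $G_i'$ are pairwise distinct because their images are. Put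
\[
d_i'=A'^{\,n-1}\cdot G_i',\qquad g_i=G_i'/d_i',\qquad\text{so that } A'^{\,n-1}\cdot g_i=1 .
\]
The difference $A'^{\,n-1}-(f^*H)^{n-1}$ is $A'-f^*H$ times a sum of products of nef classes, so $e_id_i=(f^*H)^{n-1}\cdot G_i'\le d_i'$. With \eqref{eq:Gi},
\begin{equation}\label{eq:small}
\alpha\cdot f_*g_i=\frac{e_i}{d_i'}\,\alpha\cdot G_i\le\frac{e_id_i}{d_i'}\cdot\frac1i\le\frac1i .
\end{equation}
By Lemma~\ref{lem:int} on $X'$, after passing to a subsequence the classes of the $g_i$ converge in $N_{n-1}(X')$, which equals $N^1(X')$ by (N2).

\subsection*{The volume bound}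
Fix a rational $t>0$. The limit of the $g_i$ is only a real numerical class, whereas Lemma~\ref{lem:vol} requires two $\mathbb Q$-linearly equivalent divisors. We build them from $g_i$ and $g_j$, absorbing their small difference into $tA'$. Since $g_i-g_j\to0$ and the ample cone is open, there is $i_0=i_0(t)$ such that $g_i-g_j+tA'$ is ample for $i,j\ge i_0$. Fix $i\ne j$ with $i,j\ge i_0$, and a positive integer $a$ such that $atA'$ and $a(g_i-g_j+tA')$ are integral and very ample. Choose $H_1\in|atA'|$ not containing $G_j'$, then $H_2\in|a(g_i-g_j+tA')|$ containing neither $G_i'$ nor a component of $H_1$. The divisors $D_1=g_i+\frac1aH_1$ and $D_2=g_j+\frac1aH_2$ are effective, both are $\mathbb Q$-linearly equivalent to $g_i+tA'$, and they have no common component because $G_i'\ne G_j'$. Lemma~\ref{lem:vol} with $B=g_i+tA'$ and $A=tA'$ gives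
\begin{equation}\label{eq:volbound}
\operatorname{vol}(g_i+2tA')\ \ge\ n\,(g_i+tA')\cdot(tA')^{n-1}\ \ge\ n\,t^{n-1}\ >\ t^{n-1}\qquad(i\ge i_0).
\end{equation}

\subsection*{The contradiction}
Fix a point $x'\in X'$ at which $f$ is \'etale, and let $x=f(x')$. By \eqref{eq:volbound} and Lemma~\ref{lem:siu}(c), for $i\ge i_0$ there is an effective $B'=\sum b_lB_l'\sim_{\mathbb Q}g_i+2tA'$, with prime components $B_l'$, such that $\operatorname{mult}_{x'}B'\ge t^{(n-1)/n}$. Since \eqref{eq:mult} lives on $X$, we must check that the multiplicity survives pushforward.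

Let $B_l'\ni x'$. The map $f$ is quasi-finite near $x'$, so $B_l=f(B_l')$ is a prime divisor through $x$, and $f_*B_l'$ is a positive integer multiple of $B_l$. Because $f$ is \'etale at $x'$, it induces an isomorphism of the completed local rings at $x$ and $x'$. Hence $x$ is a smooth point of $X$, the divisor $B_l$ has a local equation $\psi$ at $x$, and $f^*\psi$ vanishes at $x'$ to the same order $\operatorname{mult}_xB_l$. As $f^*\psi$ vanishes on $B_l'$, it is divisible by a local equation of $B_l'$. Therefore $\operatorname{mult}_xB_l\ge\operatorname{mult}_{x'}B_l'$, and \eqref{eq:mult} gives $\alpha\cdot f_*B_l'\ge\alpha\cdot B_l\ge\varepsilon\operatorname{mult}_{x'}B_l'$. For the components not through $x'$, the cycle $f_*B_l'$ is effective or zero, so $\alpha\cdot f_*B_l'\ge0$. Summing, and using that $f_*$ preserves numerical equivalence together with \eqref{eq:small},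
\[
\varepsilon\,t^{(n-1)/n}\ \le\ \alpha\cdot f_*B'=\alpha\cdot f_*g_i+2t\,\alpha\cdot f_*A'\ \le\ \tfrac1i+2t\,\alpha\cdot f_*A' .
\]
Let $i\to\infty$ with $t$ fixed and divide by $t^{(n-1)/n}$. We obtain $\varepsilon\le2\,t^{1/n}\,\alpha\cdot f_*A'$ for every rational $t>0$, which is false for small $t$. Hence $\alpha$ is interior. Together with Section~\ref{sec:curves} and the cases $k=0,n$ treated in Section~\ref{sec:intro}, this completes the proof of Theorem~\ref{thm:B}(1). \qed

\begin{remark}
The gain $t^{(n-1)/n}\gg t$ has no analogue for surfaces in $E^4$. In the notation of Section~\ref{sec:E4}, let $T$ be an effective real $2$-cycle of class $N^2+tA^2$. Then $\alpha\cdot T=t\,\alpha\cdot A^2$, and Theorem~\ref{thm:A} gives $\operatorname{mult}_xT\le t\,(\alpha\cdot A^2)/\varepsilon$ at every point $x$. Near the pseudoeffective class $N^2$, multiplicity grows at most linearly in the perturbation.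
\end{remark}

\begin{thebibliography}{9}

\bibitem{dJ} de Jong, \emph{Smoothness, semi-stability and alterations}.

\bibitem{Fulger} Mihai Fulger, \emph{Seshadri constants for curve classes}, arXiv:1707.07347 (2017).

\bibitem{FL} Fulger and Lehmann, \emph{Positive cones of dual cycle classes}.

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Laz} Lazarsfeld, \emph{Positivity I}.

\end{thebibliography}
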